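\title{Isometry groups of hereditarily indecomposable Banach spaces and their isometric classification}

\begin{abstract}
We show that isometric isomorphism of real separable hereditarily indecomposable Banach spaces is not Borel bireducible with a universal orbit equivalence relation, which answers a question of Chang and Gao in the negative. In fact every equivalence relation on a standard Borel space that is Borel reducible to it is Borel. The reason is that these spaces have small isometry groups: in the strong operator topology the isometry group is a Lie group with compact identity component and with a countable locally finite group of components, so it is $\sigma$-compact.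
\end{abstract}

\section{Introduction}\label{sec:intro}

All Banach spaces are real; complex spaces appear only as complexifications. An \emph{isometry} is a surjective linear isometry, and $X\cong X'$ means that there is an isometry of $X$ onto $X'$.

\subsection{Comparing classification problems}

A \emph{standard Borel space} is a set with a $\sigma$-algebra that is generated by some Polish topology on it. A classification problem is modeled by an equivalence relation on a standard Borel space, whose points are codes for the objects to be classified. Let $E$ and $F$ be equivalence relations on standard Borel spaces $Y$ and $Y'$. Then $E$ is \emph{Borel reducible} to $F$ if there is a Borel map $f\colon Y\to Y'$ with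
\[
y\mathrel{E}z\iff f(y)\mathrel{F}f(z)\qquad(y,z\in Y).
\]
Such an $f$ assigns to each object, in a definable way, an $F$-class that is a complete invariant for $E$, so the first problem is no harder than the second. The relations are \emph{Borel bireducible} if each is Borel reducible to the other. An \emph{orbit equivalence relation} is the relation of lying in the same orbit for a Borel action of a Polish group on a standard Borel space, and it is \emph{universal} if every orbit equivalence relation is Borel reducible to it. We also say that a classification problem \emph{is a universal orbit equivalence relation} if it is Borel bireducible with one.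

One orbit equivalence relation serves as a test case below. The group $S_\infty$ of permutations of $\mathbb N$ acts on the space of graphs with vertex set $\mathbb N$, and its orbit equivalence relation is isomorphism of countable graphs. By a theorem of Friedman and Stanley \cite{FS}, this relation is not Borel, that is, not a Borel subset of the square of the space of graphs.

\subsection{The problem}

By the Banach--Mazur theorem every separable Banach space is isometric to a closed linear subspace of $\mathbf C=C([0,1],\mathbb R)$. We code separable Banach spaces by these subspaces. They form a standard Borel space $\mathcal B$ under the \emph{Effros Borel structure}, the $\sigma$-algebra generated by the sets $\{X\in\mathcal B:X\cap O\ne\emptyset\}$ with $O\subseteq\mathbf C$ open. For a class $\mathcal C$ of separable Banach spaces let $A_{\mathcal C}\subseteq\mathcal B$ be the set of codes of spaces in $\mathcal C$; the \emph{isometric classification problem} of $\mathcal C$ is the relation $\cong$ restricted to $A_{\mathcal C}$. The set $A_{\mathcal C}$ need not be Borel, so reductions are understood as follows. A Borel map from $A_{\mathcal C}$ to $Y$ is the restriction of a Borel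 map $\mathcal B\to Y$; a Borel map from $Y$ to $A_{\mathcal C}$ is a Borel map $Y\to\mathcal B$ with range in $A_{\mathcal C}$; and the equivalence in the definition of a reduction is required only for points of the domain, $A_{\mathcal C}$ or $Y$.

By a theorem of Melleray, the isometric classification problem of all separable Banach spaces is a universal orbit equivalence relation. Chang and Gao \cite{CG} proved the same for the homeomorphism problem of continua, that is, of connected compact metric spaces. By a theorem of Eilenberg, a compact metric space $K$ is connected if and only if $C(K,\mathbb R)$ is indecomposable as a direct sum of two subspaces in a sense that Eilenberg introduced and that we shall not need; via this theorem, the isometric classification problem of the separable spaces that are indecomposable in Eilenberg's sense is again a universal orbit equivalence relation. It is natural to ask what happens under an indecomposability requirement that passes to all subspaces. An infinite-dimensional Banach space is \emph{hereditarily indecomposable}, or \emph{HI}, if none of its closed infinite-dimensional subspaces is the topological direct sum of two closed infinite-dimensional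 subspaces. The following problem comes from \cite{CG}.

\begin{quote}
\emph{Is the isometric classification problem of separable hereditarily indecomposable Banach spaces still a universal orbit equivalence relation?}
\end{quote}

One could well guess that it is. The HI property involves only the topology of the space, so it survives every equivalent renorming, and it passes to closed infinite-dimensional subspaces; a single HI space therefore brings along a very large supply of norms in which to code other structures. What this guess overlooks is that the complexity of $\cong$ depends on the witnesses as much as on the objects. The statement $X\cong X'$ reads ``there is an isometry of $X$ onto $X'$'', and the set of witnesses is either empty or a copy of the isometry group of $X$. If the isometry groups are small, the quantifier costs nothing and the relation is Borel.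

\subsection{Results}

For a Banach space $X$ let $\operatorname{Isom}(X)$ be the group of isometries of $X$ with the strong operator topology (SOT), the topology of pointwise norm convergence. A space is $\sigma$-\emph{compact} if it is a countable union of compact sets, and a group is \emph{locally finite} if its finitely generated subgroups are finite.

\begin{theorem}\label{thm:main}
The isometric classification problem of real separable HI spaces is not Borel bireducible with a universal orbit equivalence relation. More precisely, it is Borel reducible to a universal orbit equivalence relation, but every equivalence relation on a standard Borel space that is Borel reducible to it is Borel. In particular isomorphism of countable graphs is not Borel reducible to it, and it lies strictly below a universal orbit equivalence relation in the Borel reducibility order.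
\end{theorem}

The proof has a short descriptive half and a longer geometric half.

\begin{theorem}\label{thm:borel}
Let $\mathcal C$ be a class of separable Banach spaces all of whose isometry groups are $\sigma$-compact in the SOT. If an equivalence relation $E$ on a standard Borel space $Y$ is Borel reducible to the isometric classification problem of $\mathcal C$, then $E$ is a Borel subset of $Y\times Y$.
\end{theorem}

\begin{theorem}\label{thm:group}
Let $X$ be a real separable HI space. Then $\operatorname{Isom}(X)$ is $\sigma$-compact in the SOT. Moreover, $\operatorname{Isom}(X)$ with the SOT is a Lie group, its identity component $M$ is compact and open, and $\operatorname{Isom}(X)/M$ is a countable locally finite group.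
\end{theorem}

The method gives two further statements.

\begin{theorem}\label{thm:wider}
Let $\mathcal C$ be the class of real separable Banach spaces $X$ that are HI or are such that every $T\in\operatorname{Isom}(X)$ has the form $\pm I+F$ with $F$ of finite rank. Then $\operatorname{Isom}(X)$ is $\sigma$-compact for $X\in\mathcal C$. Hence every equivalence relation on a standard Borel space that is Borel reducible to the isometric classification problem of $\mathcal C$ is Borel, and that problem is not a universal orbit equivalence relation.
\end{theorem}

\begin{theorem}\label{thm:trace}
Let $A\subseteq\mathcal B$ be an analytic set of codes of spaces with $\sigma$-compact isometry groups, for instance an analytic set of codes of HI spaces. Then the relation $\cong$ restricted to $A$ is the trace on $A\times A$ of a Borel subset of $\mathcal B\times\mathcal B$.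
\end{theorem}

Two examples locate the hypothesis of Theorem~\ref{thm:borel}.

\begin{example}\label{ex:extremes}
If $\dim X<\infty$, then $\operatorname{Isom}(X)$ is a closed bounded subset of a finite-dimensional space of operators, hence compact, and Theorem~\ref{thm:borel} applies to the class of finite-dimensional spaces. At the other extreme, $\operatorname{Isom}(\ell_2)$ is not $\sigma$-compact. The permutations of the unit vector basis $(e_k)$ form a closed subgroup that is a copy of the Polish group $S_\infty$, because a convergent sequence of basis vectors is eventually constant. If $S_\infty$ were $\sigma$-compact, then by the Baire category theorem some compact set would have nonempty interior, and so the closed set of permutations fixing $1,\dots,n$ would be compact for some $n$; but the transpositions $(n+1\;\,k)$, $k\to\infty$, have no convergent subsequence. So the first assertion of Theorem~\ref{thm:group} fails without the HI property. The class consisting of $\ell_2$ alone has a trivial classification problem, so the hypothesis of Theorem~\ref{thm:borel} is sufficient but not necessary.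
\end{example}

Section~\ref{sec:borel} proves Theorem~\ref{thm:borel} and derives Theorems~\ref{thm:main} and~\ref{thm:trace}. Section~\ref{sec:model} proves Theorem~\ref{thm:group} in a model case and reduces Theorems~\ref{thm:group} and~\ref{thm:wider} to two propositions, which occupy Sections~\ref{sec:symbol}--\ref{sec:modfinite} and Sections~\ref{sec:tame}--\ref{sec:index} respectively.

\section{From $\sigma$-compact isometry groups to Borel relations}\label{sec:borel}

The relation $\cong$ is the projection of the set of triples (space, space, isometry between them). Projections of Borel sets are analytic and in general not Borel; the tool that makes this one Borel is the Arsenin--Kunugui theorem \cite[18.18]{Kechris}: \emph{if $Y$ is a standard Borel space, $Z$ is a Polish space and $R\subseteq Y\times Z$ is a Borel set all of whose sections $R_y\subseteq Z$ are $\sigma$-compact, then the projection of $R$ to $Y$ is Borel.} To apply it we must code isometries between varying spaces by points of one Polish space in such a way that the SOT is preserved. We record an isometry by its values on a dense sequence. By the Kuratowski--Ryll-Nardzewski selection theorem there are Borel maps $s_n\colon\mathcal B\to\mathbf C$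 such that $\{s_n(X):n\in\mathbb N\}$ is a dense subset of $X$ for every $X\in\mathcal B$.

\begin{proof}[Proof of Theorem~\ref{thm:borel}]
Let $P\subseteq\mathcal B\times\mathcal B\times\mathbf C^{\mathbb N}$ be the set of triples $(X,X',(u_n))$ such that
\begin{itemize}
\item[(i)] $u_n\in X'$ for all $n$;
\item[(ii)] $\|\sum q_iu_i\|=\|\sum q_is_i(X)\|$ for every finite rational sequence $(q_i)$;
\item[(iii)] every $s_m(X')$ lies in the closure of the rational span of $(u_n)$.
\end{itemize}
The set $P$ is Borel: $u_n\in X'$ means $\inf_m\|u_n-s_m(X')\|=0$, condition (iii) means $\inf_q\|s_m(X')-\sum q_iu_i\|=0$ for all $m$, and all quantifiers and infima range over countable sets.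

Let $\operatorname{Iso}(X,X')$ be the set of isometries of $X$ onto $X'$. We claim that $\Phi(T)=(Ts_n(X))_n$ is a homeomorphism of $\operatorname{Iso}(X,X')$, with the SOT, onto the section $P_{(X,X')}$, with the product topology. If $T\in\operatorname{Iso}(X,X')$, then $\Phi(T)$ satisfies (i) and (ii), and it satisfies (iii) because $T$ maps the dense set $\{s_n(X)\}$ onto a dense subset of $X'$. The map $\Phi$ is injective by density. Let $(u_n)\in P_{(X,X')}$. By continuity (ii) holds for real coefficients, so $\sum q_is_i(X)\mapsto\sum q_iu_i$ is a well defined linear norm-preserving map on the span of the $s_i(X)$. It extends to a norm-preserving map $T$ on $X$ with closed range, the range lies in $X'$ by (i) and contains every $s_m(X')$ by (iii), so $T\in\operatorname{Iso}(X,X')$ and $\Phi(T)=(u_n)$. Finally, for operators of norm at most one, pointwise convergence on a dense set is equivalent to pointwise convergence, so $\Phi$ and $\Phi^{-1}$ are continuous. If $T_0\in\operatorname{Iso}(X,X')$, then $S\mapsto T_0S$ is a homeomorphism of $\operatorname{Isom}(X)$ onto $\operatorname{Iso}(X,X')$. So $P_{(X,X')}$ is empty if $X\not\cong X'$ and homeomorphic to $\operatorname{Isom}(X)$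 otherwise.

Now let $g\colon Y\to\mathcal B$ be a Borel reduction of $E$ with range in $A_{\mathcal C}$. The set
\[
R=\{(y,y',u)\in Y\times Y\times\mathbf C^{\mathbb N}:(g(y),g(y'),u)\in P\}
\]
is Borel, and its section over $(y,y')$ is empty or homeomorphic to $\operatorname{Isom}(g(y))$, hence $\sigma$-compact. Its projection to $Y\times Y$ is $\{(y,y'):g(y)\cong g(y')\}=E$, which is Borel by the Arsenin--Kunugui theorem.
\end{proof}

\begin{corollary}\label{cor:notuniversal}
Let $\mathcal C$ be as in Theorem~\ref{thm:borel}. Neither isomorphism of countable graphs nor a universal orbit equivalence relation is Borel reducible to the isometric classification problem of $\mathcal C$.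
\end{corollary}

\begin{proof}
Graph isomorphism is not Borel \cite{FS}, so it is excluded by Theorem~\ref{thm:borel}. It is an orbit equivalence relation, so a reduction of a universal orbit equivalence relation into $A_{\mathcal C}$ would compose with a reduction of graph isomorphism to give a reduction of graph isomorphism into $A_{\mathcal C}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, given Theorem~\ref{thm:group}]
By Melleray's theorem there is a Borel map on $\mathcal B$ that reduces $\cong$ to a universal orbit equivalence relation, and its restriction to the codes of HI spaces is the required reduction. By Theorem~\ref{thm:group} the class of separable HI spaces satisfies the hypothesis of Theorem~\ref{thm:borel}, and the remaining assertions are Theorem~\ref{thm:borel} and Corollary~\ref{cor:notuniversal}.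
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:trace}]
Recall that a nonempty subset of a standard Borel space is \emph{analytic} if it is the image of a standard Borel space under a Borel map, and that by Lusin's separation theorem two disjoint analytic sets are separated by a Borel set. If $A=\emptyset$ there is nothing to prove. Otherwise write $A=g(Y)$ with $Y$ standard Borel and $g$ Borel. The map $g$ reduces $E=\{(y,y'):g(y)\cong g(y')\}$ to the isometric classification problem of the spaces with $\sigma$-compact isometry group, so $E$ is Borel by Theorem~\ref{thm:borel}. Hence $(g\times g)(E)$ and $(g\times g)(Y^2\setminus E)$ are analytic. They are the set of isometric pairs and the set of nonisometric pairs in $A\times A$, so they are disjoint with union $A\times A$. A Borel set that contains the first and misses the second has the required trace. Codes of HI spaces are covered by Theorem~\ref{thm:group}.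
\end{proof}

\section{A model case and the plan of the proof}\label{sec:model}

From now on $X$ is a separable Banach space and $G=\operatorname{Isom}(X)$. We write $\mathcal L(X)$ and $\mathcal F(X)$ for the bounded and the finite rank operators on $X$. Convergence in $G$ means convergence in the SOT unless the norm is mentioned.

The group $G$ is Polish. Multiplication and inversion are continuous because
\[
\|S_kT_kx-STx\|\le\|T_kx-Tx\|+\|S_kTx-STx\|,\qquad\|T_k^{-1}x-T^{-1}x\|=\|TT^{-1}x-T_kT^{-1}x\|;
\]
and if $(x_n)$ is dense in the unit ball, then $G$ embeds in $X^{\mathbb N}$, so it is separable, and $\sum_n2^{-n}\bigl(\|Sx_n-Tx_n\|+\|S^{-1}x_n-T^{-1}x_n\|\bigr)$ is a complete compatible metric. In particular the Baire category theorem holds in $G$ and in its closed subgroups.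

The central object is
\[
G_f=\{T\in G:T-I\in\mathcal F(X)\}.
\]
It is a normal subgroup, by the identities
\begin{equation}\label{eq:cocycle}
hh'-I=(h-I)h'+(h'-I),\qquad h^{-1}-I=-(h-I)h^{-1},\qquad ghg^{-1}-I=g(h-I)g^{-1}.
\end{equation}
The condition $\operatorname{rank}\le n$ is preserved by SOT limits: if $T_k\to T$ strongly and $Tx_1,\dots,Tx_{n+1}$ are linearly independent, choose functionals $\varphi_i$ with $\det(\varphi_i(Tx_j))\ne0$; then $\det(\varphi_i(T_kx_j))\ne0$ for large $k$. So $G_f$ is the union of the sets $C_n=\{T\in G:\operatorname{rank}(T-I)\le n\}$, which are closed in $G$.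

\subsection{Bounded rank against random products}

The heart of the proof is a conflict between two facts. When $G_f$ is closed, the Baire category theorem bounds the rank of $T-I$ near the identity. On the other hand, products of commuting elements close to the identity stay close to the identity, and a random such product moves half of everything that the factors move.

\begin{lemma}\label{lem:rank}
Suppose that $G_f$ is closed in $G$. There are an integer $r\ge0$ and an open neighborhood $U$ of $I$ in $G_f$ such that $\operatorname{rank}(T-I)\le r$ for all $T\in U$, with equality for some $T\in U$. If $B_n\to I$ in $G_f$, then after passing to a subsequence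
\begin{equation}\label{eq:products}
B^e:=B_1^{e_1}\cdots B_k^{e_k}\in U\qquad(k\ge1,\ e\in\{0,1\}^k).
\end{equation}
\end{lemma}

\begin{proof}
The Polish group $G_f$ is the union of the closed sets $C_n$, so some $C_n$ contains a set $T_0U$ with $U$ an open neighborhood of $I$ in $G_f$; in particular $T_0\in C_n$. For $T\in U$ the operator $T-I=T_0^{-1}(T_0T-I)+(T_0^{-1}-I)$ has rank at most $2n$ by \eqref{eq:cocycle}. Let $r$ be the largest rank of $T-I$ for $T\in U$. The subsequence is chosen inductively: if the finitely many products $p$ formed from the terms chosen so far lie in $U$ (at the start only $p=I$), then $pB_n\to p$, so all $pB_n$ lie in $U$ for large $n$.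
\end{proof}

\begin{lemma}\label{lem:random}
Let $B_1,\dots,B_k$ be commuting invertible diagonalizable operators on a real or complex vector space $V$ of dimension $d<\infty$, with no common fixed vector other than $0$. Then $\operatorname{rank}(B^e-I)\ge d/2$ for some $e\in\{0,1\}^k$.
\end{lemma}

\begin{proof}
Let $v_1,\dots,v_d$ be a basis of common eigenvectors, $B_iv_j=\beta_{ij}v_j$. Then $B^ev_j=\chi_j(e)v_j$ with $\chi_j(e)=\prod_i\beta_{ij}^{e_i}$, and $\operatorname{rank}(B^e-I)$ is the number of $j$ with $\chi_j(e)\ne1$. Fix $j$. Since $v_j$ is not fixed, $\beta_{ij}\ne1$ for some $i$. Group the sequences $e$ into pairs that differ only in the $i$th coordinate. The values of $\chi_j$ on a pair are $c$ and $c\beta_{ij}$, and these are not both $1$. So $\chi_j(e)\neq1$ for at least half of all $e$, and the average over $e$ of $\operatorname{rank}(B^e-I)$ is at least $d/2$.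
\end{proof}

\begin{lemma}\label{lem:pm}
If $\dim X=\infty$ and $G=G_f\cup(-G_f)$, then $G_f$ is an open and closed subgroup of index two.
\end{lemma}

\begin{proof}
Here $-I\notin G_f$, so $G_f$ and $-G_f$ are the two cosets of $G_f$. By Baire one of the closed sets $\pm C_n$ has nonempty interior in $G$, hence so does $G_f$. A subgroup with nonempty interior is open, and so is its other coset.
\end{proof}

\subsection{Isometry groups of exponent two}

\begin{proposition}\label{prop:model}
Let $X$ be HI and suppose that $T^2=I$ for all $T\in G$. Then $G$ is discrete and countable.
\end{proposition}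

\begin{proof}
The group is abelian, since $ST=(ST)^{-1}=TS$. For $T\in G$ the formula $x=\frac12(x+Tx)+\frac12(x-Tx)$ gives $X=\ker(T-I)\oplus\ker(T+I)$, and one summand is finite-dimensional because $X$ is HI. As $\operatorname{ran}(T\mp I)\subseteq\ker(T\pm I)$, either $T$ or $-T$ lies in $G_f$. By Lemma~\ref{lem:pm}, $G_f$ is open and closed. It suffices to show that $I$ is isolated in $G_f$, for then $G$ is discrete, and a discrete separable space is countable.

Suppose that $B_n\to I$ in $G_f$ with $B_n\ne I$, and arrange \eqref{eq:products}. Put $V_k=\sum_{i\le k}\operatorname{ran}(B_i-I)$ and $N_k=\bigcap_{i\le k}\ker(B_i-I)$. The commuting projections $\frac12(I+B_i)$ have range $\ker(B_i-I)$ and kernel $\operatorname{ran}(B_i-I)$, so their product over $i\le k$ is a projection onto $N_k$ with kernel $V_k$. Thus $X=V_k\oplus N_k$, and on the finite-dimensional space $V_k$ the operators $B_1,\dots,B_k$ are commuting involutions with no common fixed vector other than $0$. By Lemma~\ref{lem:random} some $B^e-I$ has rank at least $\frac12\dim V_k$, and $B^e\in U$, so $\dim V_k\le2r$. The increasing spaces $V_k$ therefore stabilize at some $V$, and the decreasing complements $N_k$ stabilize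 at some $N$. Every $B_i$ is the identity on $N$, so it has an eigenvector for $-1$ in $V$ and $\|(B_i-I)|_V\|\ge2$. But $B_i\to I$ uniformly on the unit ball of the finite-dimensional space $V$, a contradiction.
\end{proof}

Three things change in general.

\emph{An isometry need not be $\pm I$ plus a finite rank operator.} An isometry $J$ with $J^2=-I$ is not, since $(J-I)(J+I)=-2I$ makes both $J-I$ and $J+I$ invertible. The sign $\pm1$ will be replaced by a unit quaternion, the \emph{symbol} of the isometry.

\emph{The group need not be discrete.} If $Y$ is HI, then so is $X=Y\oplus_2\mathbb R^n$ with the Euclidean norm on $\mathbb R^n$: intersecting the two summands of a decomposition of a subspace of $X$ with $Y$ gives a decomposition of a subspace of $Y$. The orthogonal group $O(n)$ acts on $X$ by isometries. So we must isolate a largest connected compact subgroup and prove discreteness only modulo that subgroup.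

\emph{The group need not be abelian.} Commutativity, which Lemma~\ref{lem:random} needs, will be recovered from a lemma of Frobenius: in a finite unitary group, elements close to the identity commute.

\subsection{Reduction to two propositions}

Let $\mathbb H$ be the algebra of quaternions, with conjugation $\bar a=2\operatorname{Re}a-a$, norm $|a|^2=a\bar a=\bar aa$ and inner product $\langle a,b\rangle=\operatorname{Re}(a\bar b)$, and let $S^3$ be the group of unit quaternions, in which $a^{-1}=\bar a$. Consider two conditions on $X$.
\begin{itemize}
\item[(G1)] There is a continuous homomorphism $\pi\colon G\to S^3$ with kernel $G_f$.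
\item[(G2)] There are $g_1=I,g_2,\dots,g_d\in G$ with $G\subseteq\operatorname{span}(g_1,\dots,g_d)+\mathcal F(X)$.
\end{itemize}

\begin{proposition}\label{prop:HI}
Every separable HI space satisfies \textup{(G1)} and \textup{(G2)}.
\end{proposition}

\begin{proposition}\label{prop:structure}
If a separable Banach space $X$ satisfies \textup{(G1)} and \textup{(G2)}, then $G$ has a normal subgroup $M$ that is a compact connected Lie group in the SOT and such that $G/M$ is countable and locally finite.
\end{proposition}

\begin{proof}[Proof of Theorems~\ref{thm:group} and~\ref{thm:wider}, given the propositions]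
Let $X$ satisfy (G1) and (G2), and let $M$ be as in Proposition~\ref{prop:structure}. Then $G$ is a countable union of cosets of the compact group $M$, so it is $\sigma$-compact. By Baire one of these closed cosets has nonempty interior, so $M$ is open; being connected, open and closed, it is the identity component of $G$. Conjugation by any $g\in G$ is a continuous, hence smooth, automorphism of the Lie group $M$, so translating the smooth structure of $M$ to its cosets makes $G$ a Lie group. With Proposition~\ref{prop:HI} this proves Theorem~\ref{thm:group}.

Now let every isometry of $X$ be of the form $\pm I+F$. If $\dim X<\infty$, then $G$ is compact by Example~\ref{ex:extremes}. Otherwise Lemma~\ref{lem:pm} shows that the map $\pi$ with value $1$ on $G_f$ and $-1$ on $-G_f$ satisfies (G1), and (G2) holds with $d=1$. So $G$ is $\sigma$-compact for all $X$ in the class $\mathcal C$ of Theorem~\ref{thm:wider}, and the rest of that theorem follows from Theorem~\ref{thm:borel} and Corollary~\ref{cor:notuniversal}.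
\end{proof}

The HI property will be used at two points only, in Lemma~\ref{lem:angle} and in the finiteness of the spectrum in Proposition~\ref{prop:spectrum}. Separability is used through the fact that $G$ is Polish.

\section{The symbol and the spectrum of one isometry}\label{sec:symbol}

In this section and the next, $X$ is a separable HI space.

\subsection{Facts from operator theory}

The \emph{complexification} $X_{\mathbb C}=X\oplus iX$ carries the norm $\|x+iy\|=\sup_t\|\cos t\;x+\sin t\;y\|$. Multiplication by $e^{is}$ shifts the parameter $t$ by $s$, so this is a complex norm. It extends the norm of $X$, it satisfies $\|x\|\le\|x+iy\|\le\|x\|+\|y\|$, and the conjugation $\overline{x+iy}=x-iy$ preserves it. For $T\in\mathcal L(X)$ put $T_{\mathbb C}(x+iy)=Tx+iTy$. Then $T_{\mathbb C}$ commutes with conjugation, its kernel and range are the complexifications of those of $T$, and it is an isometry when $T$ is.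

An operator is \emph{strictly singular} if it is not bounded below on any closed infinite-dimensional subspace. The strictly singular operators on $X$ form a norm closed two-sided ideal $\mathcal S(X)$ that contains $\mathcal F(X)$ and does not contain $I$. An operator is \emph{upper semi-Fredholm} (USF) if its kernel is finite-dimensional and its range is closed; equivalently, if it is bounded below on a closed subspace of finite codimension. Its \emph{index} is $\dim\ker T-\operatorname{codim}\operatorname{ran}T\in\mathbb Z\cup\{-\infty\}$, and it is \emph{Fredholm} if the index is finite. We use the following facts; for (F3) and (F4) see \cite[Ch.~XI and XVII]{GGK} and \cite[IV.5]{Kato}.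
\begin{itemize}
\item[(F1)] $T$ is USF if and only if $T_{\mathbb C}$ is, by the description of kernel and range. If $BA$ is USF, then so is $A$, since $A$ is bounded below wherever $BA$ is.
\item[(F2)] If $T$ is not USF, then for every $\varepsilon>0$ there is a closed infinite-dimensional subspace $Y$ with $\|T|_Y\|<\varepsilon$ \cite[2.c.4]{LT}.
\item[(F3)] The USF operators form a norm open set on which the index is locally constant. An operator is Fredholm if and only if it is invertible modulo the compact operators.
\item[(F4)] Let $T$ be an operator on a complex Banach space and $\Omega\subseteq\mathbb C$ open and connected. If $T-\mu$ is Fredholm for all $\mu\in\Omega$ and invertible for some $\mu\in\Omega$, then the spectrum $\sigma(T)$ has no accumulation point in $\Omega$.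
\item[(F5)] If $\sigma(T)$ is finite, the space is the direct sum of closed invariant \emph{Riesz subspaces} $Z_\mu$, $\mu\in\sigma(T)$, with $\sigma(T|_{Z_\mu})=\{\mu\}$.
\item[(F6)] (Gelfand) If $\sigma(T)=\{1\}$ and $\sup_{k\in\mathbb Z}\|T^k\|<\infty$, then $T=I$.
\end{itemize}
For (F6), write $T=\exp D$ with $D=\log T$, $\sigma(D)=\{0\}$. The entire function $z\mapsto\exp(zD)$ is $O(e^{\varepsilon|z|})$ for every $\varepsilon>0$ and is bounded on $\mathbb R$ because $\exp((k+s)D)=T^k\exp(sD)$. By the Phragm\'en--Lindel\"of principle in the two half planes it is bounded, hence constant.

\subsection{Operators modulo strictly singular operators}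

In a general space there is a wide gap between the operators that are bounded below on a subspace of finite codimension and those that are bounded below on no infinite-dimensional subspace. In an HI space the gap closes, because any two infinite-dimensional subspaces almost meet.

\begin{lemma}\label{lem:angle}
If $Y,Z\subseteq X$ are closed infinite-dimensional subspaces and $\varepsilon>0$, there are unit vectors $y\in Y$, $z\in Z$ with $\|y-z\|<\varepsilon$. Consequently every operator on $X$ that is not USF is strictly singular.
\end{lemma}

\begin{proof}
Suppose $\|y-z\|\ge\varepsilon$ for all unit vectors $y\in Y$, $z\in Z$; then $\varepsilon\le2$. Let $1=\|y\|\ge\|z\|>0$. Then $\|y-z\|\ge1-\|z\|$, and comparing $z$ with $z/\|z\|$ gives $\|y-z\|\ge\varepsilon-(1-\|z\|)$. Adding, $\|y-z\|\ge\varepsilon/2$, which also holds for $z=0$. By symmetry and homogeneity $\|y-z\|\ge\frac\varepsilon2\max(\|y\|,\|z\|)$ for all $y\in Y$, $z\in Z$. So $Y+Z$ is closed and is the topological direct sum of $Y$ and $Z$, contrary to HI.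

Let $T$ fail to be USF, and let $Z$ and $\varepsilon$ be given. Take $Y$ from (F2) and $y,z$ as above. Then $\|Tz\|\le\|Ty\|+\|T\|\,\|y-z\|\le\varepsilon(1+\|T\|)$, so $T$ is not bounded below on $Z$.
\end{proof}

For $\lambda\in\mathbb C$ let $q_\lambda$ be its minimal polynomial over $\mathbb R$: $q_\lambda(t)=t-\lambda$ if $\lambda\in\mathbb R$ and $q_\lambda(t)=(t-\bar\lambda)(t-\lambda)$ otherwise. Call $\lambda$ a \emph{singular value} of $T\in\mathcal L(X)$ if $T_{\mathbb C}-\lambda$ is not USF.

\begin{lemma}\label{lem:singular}
Every $T\in\mathcal L(X)$ has a singular value, and $q_\lambda(T)\in\mathcal S(X)$ for every singular value $\lambda$.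
\end{lemma}

\begin{proof}
Suppose that $T_{\mathbb C}-\lambda$ is USF for all $\lambda\in\mathbb C$. By (F3) the index is constant, and it is $0$ for $|\lambda|>\|T_{\mathbb C}\|$, so all $T_{\mathbb C}-\lambda$ are Fredholm. Then the class of $T_{\mathbb C}$ in the quotient of $\mathcal L(X_{\mathbb C})$ by the compact operators, a nonzero complex Banach algebra, has empty spectrum, which is impossible. If $q_\lambda(T)$ is USF, then by (F1) so is $q_\lambda(T)_{\mathbb C}=q_\lambda(T_{\mathbb C})$ and so is its right factor $T_{\mathbb C}-\lambda$. Thus for a singular value $q_\lambda(T)$ is not USF, and Lemma~\ref{lem:angle} applies.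
\end{proof}

Write $[T]$ for the class of $T$ in $\mathcal L(X)/\mathcal S(X)$.

\begin{lemma}\label{lem:division}
The algebra $\mathcal L(X)/\mathcal S(X)$ is isomorphic to $\mathbb R$, $\mathbb C$ or $\mathbb H$. Identify it with one of the subalgebras $\mathbb R\subset\mathbb C\subset\mathbb H$. If $T\in G$ and $\lambda$ is a singular value of $T$, then $|\lambda|=1$, $|[T]|=1$ and $\operatorname{Re}[T]=\operatorname{Re}\lambda$.
\end{lemma}

\begin{proof}
Let $D=\mathcal L(X)/\mathcal S(X)$, a nonzero algebra. By Lemma~\ref{lem:singular} each $[T]$ is a root of some $q_\lambda$. If $[T]\ne0$, then $T$ is USF by Lemma~\ref{lem:angle}, so $\lambda\ne0$ by (F1), so $q_\lambda(0)\ne0$, and $q_\lambda([T])=0$ exhibits an inverse of $[T]$. Thus $D$ is a division algebra that is algebraic over $\mathbb R$, and Frobenius' theorem applies. Since $D$ is not known in advance to be finite-dimensional, we recall the argument. A nonreal element of $D$ is a root of a real quadratic polynomial without real zeros, so if $D\ne\mathbb R$, completing the square gives $i\in D$ with $i^2=-1$. Put $D^\pm=\{x:xi=\pm ix\}$; then $D=D^+\oplus D^-$ through $x=\frac12(x-ixi)+\frac12(x+ixi)$. If $x\in D^+$, its polynomial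 splits over $\mathbb R[i]\cong\mathbb C$ into linear factors, and one factor vanishes at $x$; so $D^+=\mathbb R[i]$. If $0\ne j\in D^-$, then $D^-j^{-1}\subseteq D^+$, so $D^-=D^+j$. Also $j$ is nonreal and $j^2=sj+t$ with $s,t$ real; since $j^2,t\in D^+$ and $sj\in D^-$, we get $s=0$, and $t<0$. Rescaling $j$ gives $D\cong\mathbb H$.

Let $T\in G$. From $\|(T_{\mathbb C}-\lambda)z\|\ge\bigl|1-|\lambda|\bigr|\,\|z\|$ we get $|\lambda|=1$. If $\lambda=\pm1$, then $[T]=\lambda$. Otherwise $a=[T]$ is a root of $q_\lambda(t)=t^2-2\operatorname{Re}(\lambda)t+1$, which has no real zero, so $a\notin\mathbb R$. Every quaternion satisfies $a^2-2\operatorname{Re}(a)a+|a|^2=0$. Subtracting the two equations and using that $1$ and $a$ are linearly independent gives the claim.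
\end{proof}

The \emph{symbol} of $T\in G$ is $\pi(T)=[T]\in S^3$. The map $\pi\colon G\to S^3$ is a homomorphism, and $G_f\subseteq\ker\pi$ because $\mathcal F(X)\subseteq\mathcal S(X)$.

\subsection{The spectrum of an isometry is finite}

So far an isometry is controlled modulo strictly singular operators, and we need control modulo finite rank. The obstacle would be an isometry with infinitely many eigenvalues. In $\ell_2$ these exist: let $T$ rotate the $n$th coordinate plane by an angle $\eta_n\to0$. The powers of such an operator approximate arbitrary changes of sign of the planes along a subsequence, and uniformly bounded changes of sign split a subspace into two infinite-dimensional halves. Two angles with $|\eta_2|$ much smaller than $|\eta_1|$ show how the power is found. First choose $m_2$ so that $m_2\eta_2$ is near its target $0$ or $\pi$, ignoring the first angle. Then add a correction $m_1$ of size about $2\pi/|\eta_1|$ that brings $(m_2+m_1)\eta_1$ near its target; this disturbs the second angle only by $m_1|\eta_2|$.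

\begin{proposition}\label{prop:spectrum}
Let $T\in G$ and let $\lambda$ be a singular value of $T$. Then $\sigma(T_{\mathbb C})$ is a finite subset of the unit circle, $X_{\mathbb C}=\bigoplus_{\mu\in\sigma(T_{\mathbb C})}\ker(T_{\mathbb C}-\mu)$, and $\ker(T_{\mathbb C}-\mu)$ is finite-dimensional for $\mu\ne\lambda,\bar\lambda$.
\end{proposition}

\begin{proof}
The spectrum lies on the unit circle because $T_{\mathbb C}$ and its inverse have norm one. By Lemma~\ref{lem:division} any singular value has modulus one and real part $\operatorname{Re}\lambda$, so it is $\lambda$ or $\bar\lambda$. Hence $T_{\mathbb C}-\mu$ is USF on the connected set $\Omega=\mathbb C\setminus\{\lambda,\bar\lambda\}$, and it is invertible for $|\mu|>1$. By (F3) it is Fredholm of index $0$ on $\Omega$. So the points of $\sigma(T_{\mathbb C})\cap\Omega$ are eigenvalues with finite-dimensional eigenspaces, and by (F4) they accumulate at most at $\lambda$ and $\bar\lambda$.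

Once the spectrum is known to be finite, the proof ends as follows. On the Riesz subspace $Z_\mu$ the operator $\bar\mu T_{\mathbb C}$ is an isometry with spectrum $\{1\}$, so it is the identity by (F6). Thus $Z_\mu\subseteq\ker(T_{\mathbb C}-\mu)$, and since the $Z_\mu$ span $X_{\mathbb C}$ and eigenspaces are independent, equality holds.

Suppose then that $\sigma(T_{\mathbb C})$ is infinite. It is compact and invariant under conjugation, so it accumulates at $\lambda=e^{i\theta}$. There are distinct eigenvalues $\mu_n=e^{i(\theta+\eta_n)}$ with $0\ne\eta_n\to0$ that all lie in one of the open half planes $\operatorname{Im}>0$, $\operatorname{Im}<0$: if $\lambda\notin\mathbb R$ this holds for large $n$, and if $\lambda=\pm1$ we replace eigenvalues by their conjugates. Passing to a subsequence, we may assume that for all $n\ge1$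
\begin{equation}\label{eq:lacunary}
2|\eta_n|\le2^{-n-1},\qquad|\eta_n|\sum_{j<n}\Bigl(\frac{2\pi}{|\eta_j|}+2\Bigr)\le2^{-n-1}.
\end{equation}

\emph{Step 1: for $\varepsilon\in\{\pm1\}^N$ there is an even $m\ge0$ with $|e^{im\eta_n}-\varepsilon_n|\le2^{-n}$ for $n\le N$.} Let $s_n\in\{0,\pi\}$ with $e^{is_n}=\varepsilon_n$. Choose successively even integers $m_N,m_{N-1},\dots,m_1$ with $0\le m_j\le2\pi/|\eta_j|+2$ and with $(m_N+\dots+m_j)\eta_j$ within $2|\eta_j|$ of $s_j+2\pi\mathbb Z$. This is possible: as $m_j$ runs through the allowed even values, the number moves in steps of length $2|\eta_j|$ in a fixed direction over a total distance of more than $2\pi$. Put $m=\sum_jm_j$. Then $m\eta_n=(m_N+\dots+m_n)\eta_n+(m_{n-1}+\dots+m_1)\eta_n$ is within $2^{-n-1}+2^{-n-1}$ of $s_n+2\pi\mathbb Z$ by \eqref{eq:lacunary}.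

\emph{Step 2: coefficient bounds.} Let $z_n=x_n+iy_n$ be a unit eigenvector for $\mu_n$; then $\bar z_n$ is an eigenvector for $\bar\mu_n$. We have $x_n\ne0$, for otherwise $Ty_n=\mu_ny_n$ with $Ty_n\in X$, and the imaginary part gives $\operatorname{Im}(\mu_n)y_n=0$, so $z_n=0$. For real numbers $a_1,\dots,a_N$ put
\[
v=\sum a_nx_n=\tfrac12\sum a_n(z_n+\bar z_n),\qquad w=\sum a_nz_n,
\]
so that $T^kv=\operatorname{Re}(T_{\mathbb C}^kw)=\sum a_n\operatorname{Re}(\mu_n^kz_n)$. For unimodular $\mu\ne\mu_n$ the averages $\frac1L\sum_{k<L}(\mu/\mu_n)^k$ tend to $0$ as $L\to\infty$, and the numbers $\mu_j,\bar\mu_j$ are all distinct by the half plane condition. So the contractions $\frac1L\sum_{k<L}\mu_n^{-k}T_{\mathbb C}^k$ send $v$ and $w$ to vectors that converge to $\frac12a_nz_n$ and $a_nz_n$. Therefore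
\[
|a_n|\le2\|v\|,\qquad|a_n|\le\|w\|.
\]

\emph{Step 3: $\|\sum\varepsilon_na_nx_n\|\le C\|v\|$ with $C$ independent of $N$, $a$, $\varepsilon$.} Take $m$ from Step 1; then $\mu_n^m=\lambda^me^{im\eta_n}$. If $\lambda=\pm1$, then $\lambda^m=1$, and this is the reason for taking $m$ even. Hence
\[
\Bigl\|T^mv-\sum\varepsilon_na_nx_n\Bigr\|=\Bigl\|\sum a_n\operatorname{Re}\bigl((e^{im\eta_n}-\varepsilon_n)z_n\bigr)\Bigr\|\le\sum2\|v\|2^{-n}\le2\|v\|,
\]
and $C=3$ works. If $\lambda\notin\mathbb R$, the factor $\lambda^m$ mixes real and imaginary parts, so we work with $w$ and then bound $\|w\|$ by $\|v\|$. First,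
\[
\Bigl\|T_{\mathbb C}^mw-\lambda^m\sum\varepsilon_na_nz_n\Bigr\|\le\sum\|w\|2^{-n}\le\|w\|,
\]
so $\|\sum\varepsilon_na_nx_n\|\le\|\sum\varepsilon_na_nz_n\|\le2\|w\|$. Next, $\operatorname{Re}(\lambda z_n)=\cos\theta\;x_n-\sin\theta\;y_n$, so
\[
\Bigl\|Tv-\cos\theta\;v+\sin\theta\sum a_ny_n\Bigr\|=\Bigl\|\sum a_n\operatorname{Re}\bigl((\mu_n-\lambda)z_n\bigr)\Bigr\|\le2\|v\|\sum|\eta_n|\le2\|v\|.
\]
This gives $|\sin\theta|\,\|\sum a_ny_n\|\le4\|v\|$ and $\|w\|\le(1+4/|\sin\theta|)\|v\|$, so $C=2+8/|\sin\theta|$ works.

\emph{Step 4: contradiction.} For any set $\sigma$ of indices, $\sum_{n\in\sigma}a_nx_n=\frac12(v+\sum\varepsilon_na_nx_n)$ with $\varepsilon_n=1$ exactly for $n\in\sigma$, so its norm is at most $\frac12(1+C)\|v\|$. By Step 2 the $x_n$ are linearly independent, and the projection onto the even indices extends to a bounded projection on the closed span of $(x_n)$. That span is then the direct sum of the closed spans of $(x_{2n})$ and of $(x_{2n-1})$, contrary to HI.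
\end{proof}

\begin{corollary}\label{cor:trace}
For all $T\in G$ we have $T+T^{-1}-2\operatorname{Re}\pi(T)\in\mathcal F(X)$. Moreover $\ker\pi=G_f$.
\end{corollary}

\begin{proof}
On $\ker(T_{\mathbb C}-\mu)$ the operator $T_{\mathbb C}+T_{\mathbb C}^{-1}$ is the scalar $2\operatorname{Re}\mu$. So $T_{\mathbb C}+T_{\mathbb C}^{-1}-2\operatorname{Re}\lambda$ vanishes on the eigenspaces of $\lambda$ and $\bar\lambda$, whose sum has finite codimension, and $\operatorname{Re}\lambda=\operatorname{Re}\pi(T)$ by Lemma~\ref{lem:division}. If $\pi(T)=1$, then $\operatorname{Re}\lambda=1=|\lambda|$, so $\lambda=1$ and $\ker(T_{\mathbb C}-1)$ has finite codimension, that is, $T\in G_f$.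
\end{proof}

\section{The isometry group modulo finite rank operators}\label{sec:modfinite}

We complete the proof of Proposition~\ref{prop:HI}. The quotient map onto $\mathcal L(X)/\mathcal S(X)$ has no reason to be continuous in the SOT. What Corollary~\ref{cor:trace} offers is a description of $\operatorname{Re}\pi(T)$ by ranks, and ranks behave well in the SOT. This makes $\pi$ Borel, and \emph{a Borel homomorphism between Polish groups is continuous} \cite[9.10]{Kechris}.

\begin{lemma}\label{lem:continuous}
The homomorphism $\pi\colon G\to S^3$ is continuous.
\end{lemma}

\begin{proof}
Let $f=\operatorname{Re}\circ\,\pi$. For $a\le b$ we have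
\[
\{T\in G:f(T)\in[a,b]\}=\bigcup_n\{T\in G:\operatorname{rank}(T+T^{-1}-2c)\le n\ \text{for some }c\in[a,b]\}.
\]
The inclusion $\subseteq$ is Corollary~\ref{cor:trace}; conversely, if the rank is finite, then $2c=\pi(T)+\pi(T)^{-1}=2f(T)$. Each set on the right is closed: if $T_k\to T$ with constants $c_k$, pass to a subsequence with $c_k\to c\in[a,b]$; then $T_k+T_k^{-1}-2c_k\to T+T^{-1}-2c$ strongly, and the rank bound passes to the limit. So $f$ is Borel, and so is $T\mapsto f(Tg^{-1})=\operatorname{Re}(\pi(T)\overline{\pi(g)})=\langle\pi(T),\pi(g)\rangle$ for each $g\in G$. An element of $\operatorname{span}\pi(G)$ is a linear function of its inner products with a basis of that space, and the basis can be taken from $\pi(G)$. Hence $\pi$ is Borel.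
\end{proof}

Together with Corollary~\ref{cor:trace} this gives (G1). For (G2), choose $g_1=I,g_2,\dots,g_d\in G$, $d\le4$, whose symbols form a basis of $\operatorname{span}\pi(G)$. For $T\in G$ write $\pi(T)=\sum c_j\pi(g_j)$. Then $T-\sum c_jg_j$ is strictly singular, and we must show that it has finite rank. Corollary~\ref{cor:trace} says this for single group elements, and the task is to extend it to linear combinations. Let $\hat g$ be the class of $g\in G$ in $\mathcal L(X)/\mathcal F(X)$, let $\mathcal A$ be the real span of these classes, which is an algebra with unit, and let $\rho\colon\mathcal A\to\mathbb H$ be the homomorphism induced by $T\mapsto[T]$, so that $\rho(\hat g)=\pi(g)$. Since $\rho(\hat T-\sum c_j\hat g_j)=0$, condition (G2) follows from the next lemma, whose proof shows that inversion in $G$ induces on $\mathcal A$ an analogue of quaternion conjugation.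

\begin{lemma}\label{lem:injective}
The homomorphism $\rho$ is injective.
\end{lemma}

\begin{proof}
Define the linear map $x\mapsto x^*=2\operatorname{Re}\rho(x)-x$ on $\mathcal A$. By Corollary~\ref{cor:trace}, $\hat g^*=\hat g^{-1}$. So $(\hat g\hat h)^*=\hat h^{-1}\hat g^{-1}=\hat h^*\hat g^*$, and by bilinearity $(xy)^*=y^*x^*$ for all $x,y$. Also $\rho(x^*)=\overline{\rho(x)}$. For $u=\sum a_i\hat h_i$ and $k_{ij}=h_i^{-1}h_j$,
\[
u^*u=\sum_ia_i^2+\sum_{i<j}a_ia_j\bigl(\hat k_{ij}+\hat k_{ij}^{-1}\bigr),
\]
which is a real scalar by Corollary~\ref{cor:trace}; applying $\rho$ shows that the scalar is $|\rho(u)|^2$. Multiplying $ux=0$ on the left by $u^*$ we obtain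
\begin{equation}\label{eq:cancel}
u,x\in\mathcal A,\quad\rho(u)\ne0,\quad ux=0\quad\Longrightarrow\quad x=0.
\end{equation}
Let $\rho(x)=0$, so $x^*=-x$. For $g\in G$ also $\rho(x\hat g)=0$, so $-x\hat g=(x\hat g)^*=\hat g^{-1}x^*=-\hat g^{-1}x$. Thus
\begin{equation}\label{eq:twist}
x\hat g=\hat g^{-1}x\qquad(g\in G).
\end{equation}

\emph{Case 1: $\pi(G)$ is not commutative.} Choose $g,h$ such that $\pi(g)^{-1}$ and $\pi(h)^{-1}$ do not commute. Applying \eqref{eq:twist} to $gh$ at once and to $g$ and $h$ in turn gives $\hat h^{-1}\hat g^{-1}x=x\hat g\hat h=\hat g^{-1}x\hat h=\hat g^{-1}\hat h^{-1}x$. Now use \eqref{eq:cancel} with $u=\hat h^{-1}\hat g^{-1}-\hat g^{-1}\hat h^{-1}$.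

\emph{Case 2: $\pi(G)$ is commutative and not contained in $\mathbb R$.} Commutators of elements of $G$ lie in $\ker\pi=G_f$, so their classes equal $1$ and $\mathcal A$ is commutative. Choose $g$ with $\pi(g)\notin\mathbb R$. Then $\hat gx=x\hat g=\hat g^{-1}x$, and we use \eqref{eq:cancel} with $u=\hat g-\hat g^{-1}$, for which $\rho(u)=\pi(g)-\overline{\pi(g)}\ne0$.

\emph{Case 3: $\pi(G)\subseteq\{\pm1\}$.} Then $g$ or $-g$ lies in $\ker\pi=G_f$, so $\hat g=\pm1$, $\mathcal A=\mathbb R1$, and $\rho(1)=1$.
\end{proof}

\begin{remark}
In Case 2 the identity $\hat g+\hat g^{-1}=2\operatorname{Re}\pi(g)$ alone would not suffice. In the algebra $\mathbb C\oplus\mathbb Cx$ with $xz=\bar zx$ and $x^2=0$, the elements $z+wx$ with $|z|=1$ form a group with $(z+wx)^{-1}=\bar z-wx$, so the identity holds for the homomorphism $z+wx\mapsto z$, which is not injective. The equality $\ker\pi=G_f$ excludes this.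
\end{remark}

This proves Proposition~\ref{prop:HI}.

\section{Compact Lie subgroups}\label{sec:tame}

For the rest of the paper $X$ is a separable Banach space that satisfies (G1) and (G2). By (G1) the subgroup $G_f$ is closed, and we fix $U$ and $r$ as in Lemma~\ref{lem:rank}. In this section we construct $M$. The idea is that (G2) confines every finitely generated subgroup to a finite-dimensional algebra, that the rank bound limits the dimension of the resulting Lie groups, and that a group of maximal dimension absorbs the identity components of all the others.

We write $J^0$ for the identity component of a topological group $J$ and use these facts about Lie groups.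
\begin{itemize}
\item[(L1)] A closed subgroup $J$ of the group of units of a finite-dimensional real algebra $\mathfrak A$ is a Lie group whose one-parameter subgroups are the maps $t\mapsto\exp(tD)$, $D\in\mathfrak A$, with values in $J$. If $J$ is compact, then $J^0$ is open and normal and $J/J^0$ is finite. If $J\le J'$ are compact Lie groups of equal dimension, then $J^0=J'^0$. A continuous homomorphism $\varphi$ from a compact Lie group $J$ to a Lie group satisfies $\dim J=\dim\ker\varphi+\dim\varphi(J)$.
\item[(L2)] The exponential map of a compact connected Lie group is surjective.
\item[(L3)] A compact connected abelian Lie group is a torus, and a torus has a dense cyclic subgroup.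
\end{itemize}

Let $E$ be a Banach space. A subgroup of $\operatorname{Isom}(E)$ is \emph{tame} if it is norm compact and spans a finite-dimensional subspace of $\mathcal L(E)$. Finite groups are tame, and norm closed subgroups of tame groups are tame. For a tame group $J$ with normalized Haar measure $dh$ put
\[
P_J=\int_Jh\,dh,\qquad\operatorname{Fix}(J)=\operatorname{ran}P_J,\qquad\operatorname{Mov}(J)=\ker P_J,
\]
the integral being taken in $\operatorname{span}J$. These spaces generalize $N_k$ and $V_k$ from Proposition~\ref{prop:model}.

\begin{lemma}\label{lem:tame}
Let $E$ be a Banach space.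
\begin{itemize}
\item[(a)] If a subgroup $H_0\le\operatorname{Isom}(E)$ has finite-dimensional span, its norm closure is a tame subgroup of $\operatorname{Isom}(E)$.
\item[(b)] A tame group $J$ is a compact Lie group as in \textup{(L1)} with $\mathfrak A=\operatorname{span}J$, and the norm topology and the SOT agree on $J$.
\item[(c)] If $J$ is tame, then $E=\operatorname{Fix}(J)\oplus\operatorname{Mov}(J)$ with both summands closed and $J$-invariant, $\operatorname{Fix}(J)$ is the space of fixed vectors, and $\operatorname{Mov}(J)$ is the closure of $\sum_{h\in J}\operatorname{ran}(h-I)$. If all $h-I$ have finite rank, this sum is finite-dimensional and equals $\operatorname{Mov}(J)$.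
\item[(d)] If $E=V\oplus N$ with $V$ finite-dimensional and $N$ closed, then the isometries $T$ with $TV\subseteq V$ and $T|_N=I$ form a tame group, and all $T-I$ have finite rank.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The set $H_0$ is bounded in a finite-dimensional space, so its closure $H$ is compact; $H$ is closed under products and its elements preserve the norm. If $h_k\to h$ with $h_k\in H_0$, then $h_k^{-1}\to h'\in H$ along a subsequence, and $hh'=h'h=I$. So $h$ is surjective and $h^{-1}\in H$.

(b) The span of a group is an algebra with unit, and $J$ is a compact subgroup of its group of units. The SOT is a Hausdorff topology coarser than the compact norm topology, so they agree.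

(c) Invariance of Haar measure gives $hP_J=P_Jh=P_J$. So $P_J$ is a projection that commutes with $J$, its range consists of fixed vectors, and $P_Jx=x$ for fixed $x$. From $P_J(h-I)=0$ we get $\operatorname{ran}(h-I)\subseteq\operatorname{Mov}(J)$, and for $x\in\operatorname{Mov}(J)$ we have $x=\int(I-h)x\,dh$, which lies in the closure of the sum. The operators $h-I$ lie in $\operatorname{span}J$, so finitely many of them, $h_1-I,\dots,h_m-I$, span the others, and the sum equals $\sum_{i\le m}\operatorname{ran}(h_i-I)$.

(d) For such $T$ we have $TV=V$ by dimension, so these operators form a group. Each $T-I$ vanishes on $N$ and has range in $V$, so it lies in a finite-dimensional space of finite rank operators. By (a) the norm closure of the group is tame, and the two defining conditions pass to norm limits, so the group is its own closure.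
\end{proof}

\begin{lemma}\label{lem:fg}
Every finitely generated subgroup $H_0\le G$ has finite-dimensional span, so its norm closure $\overline{H_0}$ is tame.
\end{lemma}

\begin{proof}
By (G2) each word in the generators is a combination of the $g_j$ plus a finite rank error; the point is to keep the ranges and kernels of all errors within fixed bounds. Let $\mathcal U$ be a finite symmetric generating set. For $u\in\mathcal U$ we have $ug_j\in G$, so $ug_j=\sum_lc^l_{u,j}g_l+E_{u,j}$ with $E_{u,j}\in\mathcal F(X)$. Put
\[
R=\sum_{u,j}\operatorname{ran}E_{u,j},\qquad R'=\sum_lg_lR,\qquad N=\bigcap_{u,j}\ker E_{u,j}.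
\]
Then $R'$ is finite-dimensional, $R'\supseteq R$ because $g_1=I$, and $N$ is closed of finite codimension. Moreover $ug_jR\subseteq\sum_lg_lR+R=R'$, so $uR'\subseteq R'$. We show by induction on word length that each $h\in H_0$ has the form $\sum a_jg_j+F$ with $\operatorname{ran}F\subseteq R'$ and $\ker F\supseteq N$. This holds for $I=g_1$, and
\[
u\Bigl(\sum_ja_jg_j+F\Bigr)=\sum_{j,l}a_jc^l_{u,j}g_l+\Bigl(\sum_ja_jE_{u,j}+uF\Bigr),
\]
where the last bracket has range in $R+uR'\subseteq R'$ and vanishes on $N$. The operators $F$ of this kind form a space of dimension $\dim R'\cdot\operatorname{codim}N$.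
\end{proof}

Without (G2) the lemma fails: the powers of the bilateral shift on $\ell_2(\mathbb Z)$ send $e_0$ to independent vectors, so they are linearly independent.

The rank bound of Lemma~\ref{lem:rank} holds only near the identity and for one element at a time. On a connected tame group it spreads to all elements along one-parameter subgroups, and averaging the trace turns it into a bound for the whole group.

\begin{lemma}\label{lem:dim}
If $C\subseteq G_f$ is tame and connected, then $\dim\operatorname{Mov}(C)\le2r$ and $\dim C\le4r^2$.
\end{lemma}

\begin{proof}
Let $h\in C$. By (L2), $h=\exp D$ with $\exp(tD)\in C$ for all $t$. We have $\exp(tD)-I=tD\,\psi(tD)$ with $\psi(Z)=\sum_{k\ge0}Z^k/(k+1)!$. For small $t\ne0$ the operator $\psi(tD)$ is invertible and $\exp(tD)\in U$, so $\operatorname{rank}D\le r$; taking $t=1$ gives $\operatorname{rank}(h-I)\le r$. On the finite-dimensional space $V=\operatorname{Mov}(C)$ the operator $h$ is an isometry, so $(I-h)|_V$ has at most $r$ nonzero complex eigenvalues, counted with multiplicity, each of modulus at most $2$. Since $P_C$ vanishes on $V$,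
\[
\dim V=\operatorname{tr}\bigl((I-P_C)|_V\bigr)=\int_C\operatorname{tr}\bigl((I-h)|_V\bigr)\,dh\le2r.
\]
The elements of $C$ are the identity on $\operatorname{Fix}(C)$, so restriction to $V$ embeds $C$ in $GL(V)$ and $\dim C\le(2r)^2$.
\end{proof}

\begin{lemma}\label{lem:M}
There is a connected tame normal subgroup $M$ of $G$ such that $G/M$ is locally finite and $J^0\subseteq M$ for every tame $J\le G$.
\end{lemma}

\begin{proof}
Let $H=\overline{H_0}$ with $H_0$ finitely generated. The group $\ker(\pi|_H)=H\cap G_f$ is closed in $H$, and its identity component satisfies the hypothesis of Lemma~\ref{lem:dim}, so $\dim H\le4r^2+\dim S^3=4r^2+3$ by (L1). Choose a finitely generated $H_1$ for which $\dim\overline{H_1}$ is maximal and put $M=\overline{H_1}^{\,0}$.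

Let $H_0$ be any finitely generated subgroup and $H'$ the norm closure of $\langle H_1,H_0\rangle$. Then $H'\supseteq\overline{H_1}$ and the dimensions agree by maximality, so $H'^0=M$. Three consequences follow: the elements of $H_0$ normalize $M$; the group $H_0M/M$ lies in the finite group $H'/M$; and $\overline{H_0}^{\,0}\subseteq M$. Since $H_0$ was arbitrary, $M$ is normal, and $G/M$ is locally finite because each of its finitely generated subgroups is the image of some $H_0$.

Let $J$ be tame and $h\in J^0$. By (L2), $h=\exp D$ lies in the closure $\mathbb T$ of a one-parameter subgroup of $J^0$. By (L3), $\mathbb T$ is a torus and $\mathbb T=\overline{H_0}$ for a cyclic group $H_0$. As $\mathbb T$ is connected, $\mathbb T=\overline{H_0}^{\,0}\subseteq M$.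
\end{proof}

\section{The index of $M$ is countable}\label{sec:index}

By Lemma~\ref{lem:tame}(b), $M$ is a compact connected Lie group in the SOT, so it remains to show that $G/M$ is countable. Local finiteness is not enough: the group $\{\pm1\}^{\mathbb N}$ is locally finite and uncountable, and it acts on $\ell_2$ by changes of sign. We treat the two steps of the chain $M\le MG_f\le G$ separately. Both use the following lemma.

\begin{lemma}[Frobenius]\label{lem:frobenius}
Let $\Lambda$ be a finite group of unitary operators on a finite-dimensional complex Hilbert space. If $a,b\in\Lambda$ satisfy $\|a-1\|<\frac12$ and $\|b-1\|<\frac12$, then $ab=ba$.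
\end{lemma}

\begin{proof}
We first show: \emph{if $a,c$ are unitary, $\|c-1\|<\sqrt2$ and $a$ commutes with $cac^{-1}$, then $a$ commutes with $c$.} Let $E_\lambda$ be the eigenspaces of $a$; those of $cac^{-1}$ are the spaces $cE_\lambda$. They are $a$-invariant by the commutation, so $cE_\lambda=\bigoplus_\mu(cE_\lambda\cap E_\mu)$. If $x\in E_\lambda$ and $cx\in E_\mu$ with $\mu\ne\lambda$, then $cx\perp x$ and $\|cx-x\|=\sqrt2\,\|x\|$, which forces $x=0$. So $cE_\lambda\subseteq E_\lambda$ for all $\lambda$, and $c$ commutes with $a$.

Let $b_0=b$ and $b_{k+1}=ab_ka^{-1}b_k^{-1}$. For unitary $x,y$,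
\[
\|xyx^{-1}y^{-1}-1\|=\|xy-yx\|=\|(x-1)(y-1)-(y-1)(x-1)\|\le2\|x-1\|\,\|y-1\|.
\]
As $2\|a-1\|<1$, we get $\|b_k-1\|<\frac12$ for all $k$ and $b_k\to1$. Since $\Lambda$ is finite, $b_k=1$ for some $k\ge1$; let $k\ge1$ be minimal. Suppose $k\ge2$ and put $c=b_{k-2}$. Then $a$ commutes with $b_{k-1}=a\cdot ca^{-1}c^{-1}$, hence with $ca^{-1}c^{-1}$ and with its inverse $cac^{-1}$. By the first paragraph $a$ commutes with $c$, so $b_{k-1}=1$, contrary to minimality. Thus $b_1=1$.
\end{proof}

Finiteness cannot be dropped: the unit quaternions $\cos t+i\sin t$ and $\cos t+j\sin t$ do not commute for small $t\ne0$. This is why connected subgroups had to be collected in $M$ first.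

\subsection{The symbols}

\begin{lemma}\label{lem:symbols}
The group $\pi(G)/\pi(M)$ is countable.
\end{lemma}

\begin{proof}
The group $\pi(M)$ is a compact connected subgroup of $S^3$ and is normal in $\pi(G)$. The Lie algebra of $S^3$ is the space of pure quaternions with the commutator, which is twice the cross product on $\mathbb R^3$ and has no two-dimensional subalgebra. So $\pi(M)$ is $S^3$, a circle $S^3\cap(\mathbb R+\mathbb Ru)$ with $u$ a pure unit quaternion, or trivial. In the first case the quotient is trivial. In the second case each $q\in\pi(G)$ normalizes the circle, so conjugation by $q$ preserves $\mathbb R+\mathbb Ru$ and $quq^{-1}=\pm u$. The unit quaternions that commute with $u$ form the circle itself, so the quotient has order at most two.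

Let $\pi(M)=1$. Then $L=\pi(G)$ is a quotient of $G/M$, so it is locally finite. Regard $\mathbb H$ as $\mathbb C^2$, with right multiplication by $i$ as complex structure. Left multiplication by $q\in S^3$ is complex linear and preserves $|\cdot|$, so it is unitary, and its distance to the identity in operator norm is $|q-1|$. Let $L_1=\{q\in L:|q-1|<\frac12\}$. Lemma~\ref{lem:frobenius}, applied to the finite group generated by two elements of $L_1$, shows that they commute. If $L_1$ contains a nonreal element, with pure part along $u$, then $L_1$ lies in the circle of $u$; otherwise $L_1=\{1\}$. The elements of $L_1$ have finite order, and a circle has countably many such elements, so $L_1$ is countable. Let $\Delta$ be a countable dense subset of $L$. For $q\in L$ there is $p\in\Delta$ with $|p^{-1}q-1|=|q-p|<\frac12$, so $L=\Delta L_1$ is countable.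
\end{proof}

\subsection{Eigenvalues near the identity}

To apply Lemma~\ref{lem:frobenius} inside $G_f$ we need elements that are close to the identity in the norm of a Hilbert space that depends on the finite group at hand. For a unitary operator $b$ the norm $\|b-1\|$ is the largest distance of an eigenvalue to $1$, so it suffices to control eigenvalues. Strong convergence alone does not do this: in $\ell_2$ the reflections $B_n$ that change the sign of the $n$th coordinate converge to $I$ and have the eigenvalue $-1$. There $G_f$ is not closed, since the products $B_2B_4\cdots B_{2k}$ converge to an isometry outside $G_f$. Here an element of $U$ of maximal rank leaves no room for an eigenvector that escapes to infinity.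

\begin{lemma}\label{lem:eigen}
If $B_n\to I$ in $G_f$, then $\sup\{|\mu-1|:\mu\text{ an eigenvalue of }(B_n)_{\mathbb C}\}\to0$.
\end{lemma}

\begin{proof}
We omit the subscript $\mathbb C$ on operators; complexification preserves ranks and strong convergence. Eigenvalues of isometries have modulus one. If the lemma fails, then after passing to a subsequence there are unit vectors $w_n\in X_{\mathbb C}$ with $B_nw_n=\mu_nw_n$ and $\mu_n\to\nu\ne1$. No subsequence of $(w_n)$ converges, for if $w_n\to w$ along a subsequence, then $|\mu_n-1|=\|(B_n-I)w_n\|\le2\|w_n-w\|+\|(B_n-I)w\|\to0$.

Let $A\in U$ with $F=A-I$ of rank $r$, and let $W\subseteq X_{\mathbb C}$ be a complex subspace of dimension $r$ on which $F$ is injective. Since $AB_n\to A$, we have $AB_n\in U$ and $\operatorname{rank}(AB_n-I)\le r$ for large $n$. Also $AB_n-I\to F$ uniformly on the unit ball of $W$, so there is $c>0$ with $\|(AB_n-I)m\|\ge c\|m\|$ for $m\in W$ and large $n$. Then $(AB_n-I)W$ has dimension $r$ and is the whole range of $AB_n-I$. Hence there are $m_n\in W$ with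
\[
\mu_nFw_n+(\mu_n-1)w_n=(AB_n-I)w_n=(AB_n-I)m_n,\qquad\|m_n\|\le2/c.
\]
Along a subsequence $m_n\to m\in W$, so the right side tends to $Fm$, and $Fw_n$ converges because it is bounded in a finite-dimensional space. Since $\mu_n-1\to\nu-1\ne0$, the vectors $w_n$ converge along this subsequence, a contradiction.
\end{proof}

\subsection{Discreteness on the complement of a finite-dimensional subspace}

We now split off the part of $X$ on which connected subgroups of $G_f$ act. Let
\[
N_0=(M\cap G_f)^0,\qquad K=\operatorname{Fix}(N_0),\qquad S=\operatorname{Mov}(N_0).
\]
The group $N_0$ is tame and connected, so $\dim S\le2r$ by Lemma~\ref{lem:dim}. Conjugation by $g\in G$ is a homeomorphism that preserves the normal subgroups $M$ and $G_f$, so it restricts to a continuous automorphism of $N_0$ and preserves its Haar measure. Therefore $gP_{N_0}g^{-1}=P_{N_0}$, and $X=K\oplus S$ with both summands invariant under all of $G$. If $J\subseteq G_f$ is tame, then $J^0$ is a connected subgroup of $M\cap G_f$ by Lemma~\ref{lem:M}, so $J^0\subseteq N_0$. Since $J/J^0$ is finite,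
\begin{equation}\label{eq:finiteonK}
J\subseteq G_f\text{ tame}\quad\Longrightarrow\quad J^0\text{ acts trivially on }K\text{, and }J|_K\text{ is a finite group}.
\end{equation}
On $K$ we can now run the argument of Proposition~\ref{prop:model}.

\begin{lemma}\label{lem:discrete}
The subgroup $N_1=\{T\in G_f:T|_K=I\}$ is open in $G_f$.
\end{lemma}

\begin{proof}
It suffices to show that $N_1$ is a neighborhood of $I$ in $G_f$. If not, there are $B_n\to I$ in $G_f$ with $B_n|_K\ne I$. By Lemma~\ref{lem:eigen} we may assume that all eigenvalues $\mu$ of all $(B_n)_{\mathbb C}$ satisfy $|\mu-1|<\frac12$, and by Lemma~\ref{lem:rank} that \eqref{eq:products} holds.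

Let $\Lambda_k=\langle B_1,\dots,B_k\rangle|_K\le\operatorname{Isom}(K)$. The norm closure of $\langle B_1,\dots,B_k\rangle$ is tame by Lemma~\ref{lem:fg} and lies in the closed group $G_f$, so $\Lambda_k$ is finite by \eqref{eq:finiteonK}. Lemma~\ref{lem:tame}(c), applied in $E=K$, gives $K=V_k\oplus K_k$ with $V_k=\operatorname{Mov}(\Lambda_k)=\sum_{h\in\Lambda_k}(h-I)K$ finite-dimensional and $K_k=\operatorname{Fix}(\Lambda_k)$. Since $\Lambda_k\subseteq\Lambda_{k+1}$, the spaces $V_k$ increase and the spaces $K_k$ decrease.

Average a Hermitian inner product on $(V_k)_{\mathbb C}$ over the finite group $\Lambda_k$. Then $B_1,\dots,B_k$ act on $(V_k)_{\mathbb C}$ as unitary operators that generate a finite group. Their eigenvalues there are eigenvalues of $(B_i)_{\mathbb C}$, so their distance to the identity is less than $\frac12$, and they commute by Lemma~\ref{lem:frobenius}. A common fixed vector $x+iy$ has $x,y\in V_k\cap K_k=0$. By Lemma~\ref{lem:random} there is $e\in\{0,1\}^k$ with $\operatorname{rank}(B^e-I)\ge\frac12\dim V_k$, and $B^e\in U$, so $\dim V_k\le2r$.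

Hence $V_k$ is eventually equal to a fixed space $V$, and $K_k$, which decreases and has codimension $\dim V_k$ in $K$, is eventually equal to a fixed space $K'$. So $X=(S\oplus V)\oplus K'$, and every $B_i$ preserves $S\oplus V$ and is the identity on $K'$. By Lemma~\ref{lem:tame}(d) all $B_i$ lie in one tame group $J\subseteq G_f$. Since $B_i\to I$ and $J^0$ is open in $J$ for the norm topology, which is the SOT on $J$, we have $B_i\in J^0$ for large $i$. By \eqref{eq:finiteonK}, $B_i|_K=I$, a contradiction.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:structure}]
Let $M$ be as in Lemma~\ref{lem:M}; only the countability of $G/M$ is left. Every isometry preserves $S$, so $N_1$ is the group of Lemma~\ref{lem:tame}(d) for the decomposition $X=S\oplus K$, and it is tame. Thus $N_1^0$ has finite index in $N_1$, and $N_1^0\subseteq M\cap G_f$ by Lemma~\ref{lem:M}. By Lemma~\ref{lem:discrete} the cosets of $N_1$ are disjoint open subsets of the separable space $G_f$, so there are countably many. Hence $M\cap G_f$ has countable index in $G_f$, and $MG_f/M\cong G_f/(M\cap G_f)$ is countable. Since $\ker\pi=G_f$, we have $MG_f=\pi^{-1}(\pi(M))$, so $G/MG_f\cong\pi(G)/\pi(M)$ is countable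 by Lemma~\ref{lem:symbols}. Therefore $G/M$ is countable.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CG}
Cheng Chang and Su Gao, \emph{The complexity of the classification problem of continua}, arXiv:1510.08969 (2015).

\bibitem{FS}
Friedman and Stanley, J. Symb. Logic \textbf{54} (1989).

\bibitem{GGK}
Gohberg, Goldberg and Kaashoek, \emph{Classes of Linear Operators I}.

\bibitem{Kato}
Kato, \emph{Perturbation Theory}.

\bibitem{Kechris}
Kechris, \emph{Classical Descriptive Set Theory}.

\bibitem{LT}
Lindenstrauss and Tzafriri, Vol.~I.

\end{thebibliography}
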